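
\newtheorem{theorem}{Theorem}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title[Bianchi Maass forms on the modular surface]{Bianchi Maass forms restricted to the modular surface:\\ a conjectured rate of decay fails}


\begin{abstract}
Let $E$ be an imaginary quadratic field of class number one with ring of integers $\mathcal O$, and restrict the Hecke--Maass cusp forms $\phi_j$ of $\mathrm{SL}_2(\mathcal O)$ to the modular surface $\mathrm{SL}_2(\mathbb Z)\backslash\mathbb H$, which maps to $\mathrm{SL}_2(\mathcal O)\backslash\mathbb H^3$. Humphries and Thorner conjectured that for every fixed bounded continuous function $H$ on the modular surface the discrepancy $\mathcal D_j(H)$ between the signed measure $\phi_j\,d\mu$ and the multiple of hyperbolic area with the same total mass is $o(C(\phi_j)^{-1/8})$, where $C(\phi_j)$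 is the archimedean part of the analytic conductor. We disprove this: for some smooth $H$ vanishing at the cusp, $C(\phi_j)^{1/8}\mathcal D_j(H)$ is unbounded. By the uniform boundedness principle the question becomes one about the $L^1$-norm of the restriction with its mean subtracted, and we prove that for at least one form with spectral parameter near a suitable $T\in[X,2X]$ this norm is $\gg T^{-1/2}\log T$. The lower bound comes from comparing second and fourth moments of a low-frequency part of $\phi_j$ high in the cusp, over a family in which the Hecke eigenvalues are exactly orthogonal. In the other direction, for each fixed $H$ the conjectured decay holds for all but a sparse set of $j$.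
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $E=\mathbb Q(\sqrt D)$, $D<0$, be an imaginary quadratic field of class number one, with ring of integers $\mathcal O$ and discriminant $d$, and put
\[
G=\mathrm{SL}_2(\mathcal O),\qquad \Gamma=\mathrm{SL}_2(\mathbb Z)\subset G .
\]
We write points of hyperbolic three-space $\mathbb H^3$ as $P=(z,r)$ with $z=x+iy\in\mathbb C$ and $r>0$; in the quaternion model this is the point $z+jr$. The volume is $dx\,dy\,dr/r^3$. The group $\mathrm{GL}_2(\mathbb C)$ acts through $\mathrm{PGL}_2(\mathbb C)=\mathrm{PSL}_2(\mathbb C)$. We shall only need two formulas: an upper triangular matrix acts by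
\begin{equation}\label{eq:action}
\begin{pmatrix}a&b\\0&a^*\end{pmatrix}(z,r)=\Big(\frac{az+b}{a^*},\ \Big|\frac a{a^*}\Big|\,r\Big),
\end{equation}
and an element of $\mathrm{SL}_2(\mathbb C)$ with bottom row $(c,m)$ sends $(z,r)$ to a point of height $r/(|cz+m|^2+|c|^2r^2)$.

The plane $\{(x,r):x\in\mathbb R,\ r>0\}$ is a $\Gamma$-invariant totally geodesic copy of the upper half-plane $\mathbb H$, so the modular surface $\Gamma\backslash\mathbb H$ maps into $G\backslash\mathbb H^3$. Its area measure is $d\mu=dx\,dr/r^2$. A \emph{Bianchi Maass cusp form} is a square-integrable eigenfunction $\phi$ of the Laplacian on $G\backslash\mathbb H^3$ with $\int_{\mathbb C/\mathcal O}\phi(z,r)\,dz=0$ for every $r$. Let $(\phi_j)_{j\ge1}$ be an orthonormal basis of the space of cusp forms consisting of real-valued eigenfunctions, with Laplace eigenvalues $\lambda_j=1+4t_j^2$. Here $t_j\ge0$, or $t_j$ is purely imaginary with $|t_j|\le\frac12$. Let $C(\phi_j)=(3+|t_j|)^4$; this is the archimedean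 part of the analytic conductor of $\phi_j$.

Restricting $\phi_j$ to the modular surface gives a signed measure $d\mu_j=\phi_j\,d\mu$. To measure how far it is from being proportional to $d\mu$, put
\[
c_j=\frac{\mu_j(\Gamma\backslash\mathbb H)}{\mu(\Gamma\backslash\mathbb H)},\qquad \tilde\phi_j=\phi_j-c_j\quad\text{on }\Gamma\backslash\mathbb H,
\]
and for $H\in C_b(\Gamma\backslash\mathbb H)$ (bounded continuous functions)
\begin{equation}\label{eq:D}
\mathcal D_j(H)=\int_{\Gamma\backslash\mathbb H}H\,d\mu_j-\frac{\mu_j(\Gamma\backslash\mathbb H)}{\mu(\Gamma\backslash\mathbb H)}\int_{\Gamma\backslash\mathbb H}H\,d\mu=\int_{\Gamma\backslash\mathbb H}H\,\tilde\phi_j\,d\mu .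
\end{equation}
The following is conjectured in \cite{HT}.

\begin{conjecture}
If $H\in C_b(\Gamma\backslash\mathbb H)$ is fixed, then $\displaystyle\lim_{C(\phi_j)\to\infty}C(\phi_j)^{1/8}\,\mathcal D_j(H)=0$.
\end{conjecture}

Note that $C(\phi_j)^{1/8}=(3+|t_j|)^{1/2}$. The conjecture looks safe at first. There are $\asymp T^3$ forms with $t_j\le T$ (Weyl's law), and Theorem \ref{thm:almostall} below shows that $\sum_{|t_j|\le T}|\mathcal D_j(H)|^2\ll_H T$. So the root mean square of $\mathcal D_j(H)$ is $O(T^{-1})$, while the conjecture asks only for $o(T^{-1/2})$. What makes it fail is that it is asked for \emph{every} form and for \emph{every} bounded continuous $H$: even a smooth $H$ may oscillate faster and faster toward the cusp, and so correlate with infinitely many of the $\phi_j$.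

\subsection{Results}
For $0\ne n\in\mathcal O$ and a $G$-invariant function $f$ on $\mathbb H^3$ put
\begin{equation}\label{eq:hecke}
\mathsf T_nf(P)=\frac1{|n|}\sum_{aa^*=n}\ \sum_{b\bmod a^*}f\left(\begin{pmatrix}a&b\\0&a^*\end{pmatrix}P\right),
\end{equation}
the outer sum being over factorizations of $n$ with $a^*$ taken modulo units. We recall in Section \ref{sec:coeff} that the $\mathsf T_n$ preserve $G$-invariance, are self-adjoint, map real functions to real functions, commute with the Laplacian, map cusp forms to cusp forms, and commute with each other on cusp forms. As Laplace eigenspaces of cusp forms are finite-dimensional, there is a real orthonormal basis of joint eigenfunctions, which we call a \emph{Hecke basis}. In Theorems \ref{thm:main} and \ref{thm:L1} we assume that $(\phi_j)$ is a Hecke basis. This is implicit in speaking of the analytic conductor of $\phi_j$; and if the Conjecture is read as a statement about every orthonormal basis, a Hecke basis is an instance,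 so it is refuted under either reading.

Let $\varepsilon=-1$ if $d\ne-4$ and $\varepsilon=i$ if $d=-4$. This unit is not the square of a unit, and $[\mathcal O^\times:(\mathcal O^\times)^2]=2$. By \eqref{eq:hecke}, $\mathsf T_\varepsilon f(z,r)=f(\varepsilon z,r)$, and $\mathsf T_\varepsilon^2=1$ because $\mathrm{diag}(\varepsilon,\varepsilon^{-1})\in G$. For $s=\pm1$ let
\[
J_s=\{j:\ \mathsf T_\varepsilon\phi_j=s\phi_j\}.
\]

\begin{theorem}\label{thm:main}
Let $(\phi_j)$ be a Hecke basis, let $s\in\{\pm1\}$, and let $h:(0,\infty)\to(0,\infty)$ be a function with $h(x)=o(\log x)$ as $x\to\infty$. There is $H\in C^\infty(\Gamma\backslash\mathbb H)$, bounded and vanishing at the cusp, with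
\[
\limsup_{j\in J_s}\ \frac{C(\phi_j)^{1/8}\,|\mathcal D_j(H)|}{h(C(\phi_j))}=\infty .
\]
In particular $(h=1)$ the Conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:L1}
Let $(\phi_j)$ be a Hecke basis and $s\in\{\pm1\}$. There are $c_*>0$ and $X_0$ such that for every $X\ge X_0$ there are $T\in[X,2X]$ and $j\in J_s$ with $|t_j-T|\le1$ and
\[
\int_{\Omega_T}|\tilde\phi_j|\,d\mu\ \ge\ c_*\,T^{-1/2}\log T,
\]
where
\[
\Omega_T=\{(x,r):\ x\in\mathbb R/\mathbb Z,\ T^{1/80}/e\le r\le 2eT^{1/40}\}\subset\Gamma\backslash\mathbb H .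
\]
(Here $X_0$ is so large that $T^{1/80}/e>1$, so that $\Omega_T$ is indeed embedded in $\Gamma\backslash\mathbb H$.)
\end{theorem}

\begin{theorem}\label{thm:almostall}
Let $(\phi_j)$ be any real orthonormal basis of Laplace eigenfunctions of the space of cusp forms. For $H\in L^2(\Gamma\backslash\mathbb H)$ and $T\ge1$,
\[
\sum_{|t_j|\le T}\Big|\int_{\Gamma\backslash\mathbb H}H\phi_j\,d\mu\Big|^2\ll T\,\|H\|_2^2 .
\]
Hence for $H\in C_b(\Gamma\backslash\mathbb H)$, $\epsilon>0$ and $a\ge0$,
\[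
\#\{j:\ T<t_j\le2T,\ C(\phi_j)^a|\mathcal D_j(H)|\ge\epsilon\}\ll_{H,a}\epsilon^{-2}\,T^{1+8a}.
\]
For $a=1/8$ this is $O_H(\epsilon^{-2}T^2)$, while by Weyl's law there are $\asymp T^3$ indices with $T<t_j\le2T$.
\end{theorem}

\subsection{Why the rate fails}
\emph{A model.} On $\mathbb R/\mathbb Z$ consider the measures $\sin(2\pi kx)\,dx$. Against a smooth function they decay faster than any power of $k$, yet no rate holds for all continuous functions: given $a>0$, choose integers $0<k_1<k_2<\cdots$ with $k_i^a\ge4^i$ and put $H(x)=\sum_i2^{-i}\sin(2\pi k_ix)$. Then $H$ is continuous and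
\[
k_i^a\int_0^1H(x)\sin(2\pi k_ix)\,dx=\tfrac12\,2^{-i}k_i^a\ge2^{i-1}.
\]
By the uniform boundedness principle, only one property of $\sin(2\pi kx)$ matters: its $L^1$-norm is not $O(k^{-a})$.

The same principle applies here. By \eqref{eq:D}, the norm of the functional $\mathcal D_j$ on $C_b(\Gamma\backslash\mathbb H)$ is $\int|\tilde\phi_j|\,d\mu$. If the Conjecture held, the uniform boundedness principle would give $\int|\tilde\phi_j|\,d\mu\ll(3+|t_j|)^{-1/2}$ for all $j$. If the restriction of $\phi_j$ typically has size about one, as its normalization suggests, this is far from true. We do not prove so much; Theorem \ref{thm:L1} gives just enough, and Section \ref{sec:reduction} deduces Theorem \ref{thm:main} from it.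

\emph{The $L^1$ lower bound.} To bound an $L^1$-norm from below one can bound a second moment from below and a fourth moment from above, since Hölder's inequality gives $\|S\|_2^2\le\|S\|_1^{2/3}\|S\|_4^{4/3}$. Here is the smallest case in which the arithmetic is visible. Suppose $\lambda(1),\lambda(2),\dots$ are real random variables with $\mathbb E[\lambda(m)\lambda(n)]=\mathbf 1_{m=n}$ for $m,n\le M^2$ and with the Hecke relation $\lambda(m)\lambda(n)=\sum_{a|(m,n)}\lambda(mn/a^2)$, and let $S(x)=\sum_{n\le M}\lambda(n)e(nx)$, where $e(x)=e^{2\pi ix}$. Then $\mathbb E\int_0^1|S|^2dx=\lfloor M\rfloor$. Expanding $|S^2|^2$ with the Hecke relation, the terms with $a=a'=1$ in the two products are counted by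
\[
n_1n_2=n_3n_4,\qquad n_1+n_2=n_3+n_4 ,
\]
the second equation coming from the integral over $x$. Hence
\[
(n_1-n_3)(n_1-n_4)=n_1^2-n_1(n_1+n_2)+n_1n_2=0,
\]
so $\{n_1,n_2\}=\{n_3,n_4\}$ and there are at most $2M^2$ such terms. Without the integral over $x$ we would be counting all solutions of $n_1n_2=n_3n_4$; the solutions $(pq,sw,ps,qw)$ with $\gcd(q,s)=1$ already number $\gg\sum_{\gcd(q,s)=1,\ q,s\le M}(M/\max(q,s))^2\gg M^2\log M$. This logarithm would be fatal, because we shall have to discard a set of small but fixed probability. If the full fourth moment is $\ll M^2$, Hölder gives $\mathbb E\int|S|\gg M^{1/2}$.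

In our problem the sums run over $n\in\mathcal O$ with $|n|\le M$, so that $S$ has about $M^2$ terms and the analogous target is $\mathbb E\int|S|\,dx\gg M$. The frequencies are integers $\ell(n)$ that see only one coordinate of $n$, and the fourth moment needs a separate argument (Lemma \ref{lem:count}). The rest of the proof answers three questions.

\emph{Which family?} We need a probability measure on forms with $t_j$ close to $T$ under which the $\lambda_j(n)$ are orthogonal. Poincaré series whose seeds live high in the cusp have inner products without Kloosterman sums, so Parseval's identity gives \emph{exact} orthogonality, for $|m|,|n|\le cT$ with a constant $c$ (Sections \ref{sec:orth}, \ref{sec:local}). The fourth moment involves $\lambda(n_1n_2/a^2)$; this forces $M\le\sqrt{cT}$.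

\emph{How to get $S$ out of $\phi_j$?} At height $r$ the form $\phi_j$ oscillates with frequencies up to $|n|\asymp T/r$, far beyond $\sqrt T$ when $r$ is a small power of $T$. We cut down to $|n|\ll\sqrt T$ by an average in $\log r$, which increases $L^1$-norms by at most a constant factor (Section \ref{sec:extract}).

\emph{Where does $\log T$ come from?} The first coefficient satisfies $|\rho_j(1)\Gamma(2it_j)|\gg1/T$ outside a small exceptional set, so the low-frequency part of $\phi_j(x,r)/r$ has size about $T^{-1}M\asymp T^{-1/2}$. The region $r\asymp R$ in the cusp has area $\asymp1/R$, so its contribution to $\int|\tilde\phi_j|\,d\mu$ is $\gg R\cdot T^{-1/2}\cdot R^{-1}=T^{-1/2}$, \emph{whatever $R$ is}. There are $\asymp\log T$ separated scales $R$.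

\subsection{Conventions}
Throughout, $V=\mathrm{vol}(\mathbb C/\mathcal O)=\sqrt{|d|}/2$ and $\kappa=4\pi/\sqrt{|d|}$. Inner products and norms of functions on $\mathbb H^3$ are over $G\backslash\mathbb H^3$. Implied constants depend only on $E$ and on two bump functions $A_0$, $\chi$ fixed below, unless indicated. We use that $\mathcal O$ is a principal ideal domain: for the shape of the Hecke operators, for the presence of a single cusp, and for unique factorization in Lemma \ref{lem:count}.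

\section{From the $L^1$ bound to a bad test function}\label{sec:reduction}

\begin{proof}[Proof of Theorem \ref{thm:main}, assuming Theorem \ref{thm:L1}]
Apply Theorem \ref{thm:L1} to a rapidly increasing sequence of values of $X$. We obtain $T_i\to\infty$ and distinct $j_i\in J_s$ as in that theorem, with the $\Omega_{T_i}$ pairwise disjoint. As $\tilde\phi_{j_i}$ is real, continuous and bounded, smoothing its sign gives a real $H_i\in C_c^\infty$ supported in the interior of $\Omega_{T_i}$ with $|H_i|\le1$ and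
\[
\int H_i\tilde\phi_{j_i}\,d\mu\ \ge\ \tfrac12\int_{\Omega_{T_i}}|\tilde\phi_{j_i}|\,d\mu .
\]
For a real sequence $b\in c_0(\mathbb N)$ put $H_b=\sum_ib_iH_i$. The $\Omega_{T_i}$ are disjoint and move off to the cusp (and avoid the elliptic points), so the sum is locally finite, $H_b$ is smooth, vanishes at the cusp, and $\|H_b\|_\infty\le\|b\|_\infty$. The functionals
\[
\mathcal L_i(b)=\frac{C(\phi_{j_i})^{1/8}}{h(C(\phi_{j_i}))}\,\mathcal D_{j_i}(H_b)
\]
on $c_0$ are bounded, since $|\mathcal D_j(H_b)|\le\|b\|_\infty\int|\tilde\phi_j|\,d\mu$. Evaluating at the $i$-th unit vector and using $C(\phi_{j_i})\asymp T_i^4$,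
\[
\|\mathcal L_i\|\ \ge\ \frac{C(\phi_{j_i})^{1/8}}{h(C(\phi_{j_i}))}\int H_i\tilde\phi_{j_i}\,d\mu\ \gg\ \frac{c_*\log T_i}{h(C(\phi_{j_i}))}\ \longrightarrow\ \infty .
\]
By the uniform boundedness principle some $b\in c_0$ has $\sup_i|\mathcal L_i(b)|=\infty$. Since each $\mathcal L_i(b)$ is finite and the $j_i$ are distinct, $H=H_b$ has the required property.
\end{proof}

\begin{remark}
For the disproof alone, bounds $\int_{\Omega_{T_i}}|\tilde\phi_{j_i}|\,d\mu\ge c_*T_i^{-1/2}$ would suffice. Take $b\in\ell^\infty$ instead of $c_0$: the functional $b\mapsto C(\phi_{j_i})^{1/8}\mathcal D_{j_i}(H_b)$ is pairing with a sequence in $\ell^1$ whose $i$-th entry is bounded away from $0$. Weakly null sequences in $\ell^1$ are norm null (the Schur property), so these functionals cannot tend to $0$ at every $b$. The logarithm gives unboundedness, and a function $H$ that vanishes at the cusp.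
\end{remark}

\begin{remark}
If $d\ne-4$ and $j\in J_{-1}$, then $\phi_j(-x,r)=-\phi_j(x,r)$, so $c_j=0$ and $\mathcal D_j(H)=\int H\phi_j\,d\mu$. The failure is thus not an effect of the subtracted mean.
\end{remark}

The rest of the paper through Section \ref{sec:proof} proves Theorem \ref{thm:L1}. We fix $s\in\{\pm1\}$.

\section{Fourier coefficients and Hecke relations}\label{sec:coeff}

\subsection{Fourier expansions}
The dual of $\mathcal O$ under the trace form is $\frac1{\sqrt d}\mathcal O$, so the characters of $\mathbb C/\mathcal O$ are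
\[
\psi_n(z)=e\big(\mathrm{Tr}(nz/\sqrt d)\big),\qquad n\in\mathcal O,\quad \mathrm{Tr}(w)=2\,\mathrm{Re}\,w .
\]
The phase $2\pi\mathrm{Tr}(nz/\sqrt d)$ has gradient of length $\kappa|n|$ in $z$. For real $x$,
\[
\psi_n(x)=e(\ell(n)x),\qquad \ell(w)=2\,\mathrm{Re}(w/\sqrt d).
\]
For $n\in\mathcal O$ we have $\ell(n)\in\mathbb Z$, and $\ell(n)=0$ if and only if $n\in\mathbb R$. A cusp form with eigenvalue $1+4t^2$ has an expansion
\begin{equation}\label{eq:fourier}
\phi(z,r)=\sum_{0\ne n\in\mathcal O}\rho(n)\,r\,K_{2it}(\kappa|n|r)\,\psi_n(z),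
\end{equation}
where $K_\nu$ is the $K$-Bessel function. Invariance under $\mathrm{diag}(u,u^{-1})$, which acts by $z\mapsto u^2z$, gives $\rho(u^2n)=\rho(n)$ for units $u$. We write $m\sim n$ if $m\in(\mathcal O^\times)^2n$.

\subsection{Hecke operators}
Let $\Delta_n$ be the set of matrices over $\mathcal O$ with determinant $n$. As $\mathcal O$ is a principal ideal domain, every coset in $G\backslash\Delta_n$ contains an upper triangular matrix $\begin{pmatrix}a&b\\0&a^*\end{pmatrix}$ with $aa^*=n$, and the upper triangular elements of $G$ change $a^*$ by a unit and, once $a^*$ is fixed, change $b$ modulo $a^*$. So the matrices in \eqref{eq:hecke} represent $G\backslash\Delta_n$, and $\mathsf T_nf$ is $G$-invariant. Clearly $\mathsf T_n$ is real and commutes with the Laplacian.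

It is self-adjoint. Indeed, let $\alpha\in\Delta_n$ and $G_\alpha=G\cap\alpha^{-1}G\alpha$. The cosets in $G\backslash G\alpha G$ are $G\alpha\gamma$ with $\gamma\in G_\alpha\backslash G$, so
\[
\int_{G\backslash\mathbb H^3}\sum_{\gamma\in G_\alpha\backslash G}f(\alpha\gamma P)\,\overline{f'(P)}\,dP=\int_{G_\alpha\backslash\mathbb H^3}f(\alpha P)\overline{f'(P)}\,dP=\int_{G_{\alpha^{-1}}\backslash\mathbb H^3}f(P)\,\overline{f'(\alpha^{-1}P)}\,dP,
\]
because $\alpha G_\alpha\alpha^{-1}=G_{\alpha^{-1}}$. On $\mathbb H^3$ the matrix $\alpha^{-1}$ acts as the adjugate $n\alpha^{-1}$ of $\alpha$, and $\Delta_n$ is stable under the adjugate; summing over the double cosets in $\Delta_n$ gives $\langle\mathsf T_nf,f'\rangle=\langle f,\mathsf T_nf'\rangle$.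

Insert \eqref{eq:fourier} into \eqref{eq:hecke}. The sum over $b\bmod a^*$ of $\psi_m(b/a^*)$ is $|a^*|^2$ if $a^*\mid m$ and $0$ otherwise. If $m=a^*m'$, the term becomes a multiple of $rK_{2it}(\kappa|am'|r)\psi_{am'}(z)$, with factor $|n|^{-1}|a/a^*||a^*|^2=1$. With $k=am'$ we have $m=nk/a^2$. Hence $\mathsf T_n\phi$ is again a cusp form, with coefficients
\begin{equation}\label{eq:Tnrho}
(\mathsf T_n\rho)(k)=\sum_{(a)\mid(n,k)}\rho(nk/a^2).
\end{equation}

\subsection{The Hecke algebra}
The right side of \eqref{eq:Tnrho} is a multiplication in disguise. Let $\mathcal R$ be the complex vector space with basis $x_n$, $n\in(\mathcal O\setminus0)/(\mathcal O^\times)^2$. Fix a generator $\pi$ of each prime ideal, and for $n=u\prod\pi^{k_\pi}$ identify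
\[
x_n=[u]\otimes\bigotimes_\pi U_{k_\pi}(X_\pi),\qquad U_k(X)=\sum_{i=0}^kX^{k-2i},
\]
where $[u]$ lies in the group algebra $\mathbb C[\mathcal O^\times/(\mathcal O^\times)^2]$ and the $X_\pi$ are independent variables. Since $U_kU_l=\sum_{i=0}^{\min(k,l)}U_{k+l-2i}$, this makes $\mathcal R$ a commutative associative algebra with
\[
x_mx_n=\sum_{(a)\mid(m,n)}x_{mn/a^2}.
\]
Viewing $\rho$ as a linear functional on $\mathcal R$, \eqref{eq:Tnrho} says $(\mathsf T_n\rho)(x)=\rho(x_nx)$. Therefore the $\mathsf T_n$ commute on cusp forms.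

Let $\phi_j$ be a member of a Hecke basis, with coefficients $\rho_j$ and $\mathsf T_n\phi_j=\lambda_j(n)\phi_j$; the $\lambda_j(n)$ are real. Taking $k=1$ in \eqref{eq:Tnrho} gives $\rho_j(n)=\rho_j(1)\lambda_j(n)$, so $\rho_j(1)\ne0$. Taking $k=m$ gives
\begin{equation}\label{eq:heckerel}
\lambda_j(m)\lambda_j(n)=\sum_{(a)\mid(m,n)}\lambda_j(mn/a^2).
\end{equation}
Evaluating \eqref{eq:hecke} at a point where $|\phi_j|$ is maximal (cusp forms decay at the cusp), we get the crude bound
\begin{equation}\label{eq:trivial}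
|\lambda_j(n)|\le|n|^{-1}\sum_{(a^*)\mid n}|a^*|^2\ll|n|^3 .
\end{equation}

\subsection{Eisenstein series}
There is one cusp. For $\mathrm{Re}\,\sigma>1$ let
\[
E(P,\sigma)=\sum_{(c,m)}\Big(\frac r{|cz+m|^2+|c|^2r^2}\Big)^{1+\sigma},
\]
the sum being over coprime pairs in $\mathcal O^2$ modulo units. Extracting greatest common divisors, $\zeta_E(1+\sigma)E(P,\sigma)$ is the same sum over all nonzero pairs modulo units. For fixed $c\ne0$, Poisson summation over $m$ (the lattice $c^{-1}\mathcal O$ has covolume $V/|c|^2$, and $\psi_n$ is trivial on it if and only if $c\mid n$) gives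
\[
\sum_{m\in\mathcal O}|c|^{-2-2\sigma}F\Big(z+\frac mc\Big)=\frac{|c|^{-2\sigma}}V\sum_{c\mid n}\hat F(n)\psi_n(z),\qquad F(z)=\frac{r^{1+\sigma}}{(|z|^2+r^2)^{1+\sigma}} .
\]
Writing $(|z|^2+r^2)^{-1-\sigma}=\Gamma(1+\sigma)^{-1}\int_0^\infty\tau^\sigma e^{-\tau(|z|^2+r^2)}d\tau$, we find for $n\ne0$
\[
\hat F(n)=\frac{r^{1+\sigma}}{\Gamma(1+\sigma)}\int_0^\infty\tau^\sigma e^{-\tau r^2}\,\frac\pi\tau\,e^{-\kappa^2|n|^2/4\tau}\,d\tau=\frac{2\pi}{\Gamma(1+\sigma)}\Big(\frac{\kappa|n|}2\Big)^\sigma rK_\sigma(\kappa|n|r).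
\]
So for $n\ne0$ the $n$-th coefficient of $E(\cdot,\sigma)$ is $\rho_\sigma(n)\,rK_\sigma(\kappa|n|r)$ with $\rho_\sigma(n)=\rho_\sigma(1)\lambda_\sigma(n)$,
\begin{equation}\label{eq:eis}
\lambda_\sigma(n)=\sum_{(c)\mid n}\Big|\frac n{c^2}\Big|^\sigma,\qquad \rho_\sigma(1)=\frac{2\pi(\kappa/2)^\sigma}{V\,\Gamma(1+\sigma)\,\zeta_E(1+\sigma)},
\end{equation}
and this persists under analytic continuation to $\sigma=2it$, $t\in\mathbb R$. Since $\lambda_\sigma(n)=\prod_\pi U_{k_\pi}(|\pi|^\sigma)$, the $\lambda_\sigma$ satisfy \eqref{eq:heckerel}. For $\sigma\in i\mathbb R$ they are real (exchange $c$ and $n/c$). Finally $\mathsf T_\varepsilon E(\cdot,\sigma)=E(\cdot,\sigma)$: replace $c$ by $c\varepsilon$.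

\section{Exact orthogonality of Hecke eigenvalues}\label{sec:orth}

We now construct the family. Parseval's identity for Poincaré series expresses averages of $\lambda(m)\lambda(n)$ through inner products of Poincaré series. In general these involve Kloosterman sums. They disappear if the seeds are supported above height $1$, because no element of $G$ outside the stabilizer of the cusp maps a point of height $>1$ to another one.

Let $y_0\ge1$ and $0\ne g\in C_c^\infty((y_0,\infty))$, possibly complex-valued, and put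
\[
\|g\|^2=\int_0^\infty|g(y)|^2\frac{dy}{y^3},\qquad g^*(t)=\int_0^\infty g(y)K_{2it}(\kappa y)\frac{dy}{y^2} .
\]
Let $N=\left\{\begin{pmatrix}1&b\\0&1\end{pmatrix}:b\in\mathcal O\right\}$. For $0<|n|\le y_0$ let
\[
f_n(z,r)=\psi_n(z)\,g(|n|r),\qquad P_n(P)=\sum_{\gamma\in N\backslash G}f_n(\gamma P).
\]
On the support of $f_n$ we have $|n|r>y_0$, hence $r>1$. If $\gamma\in G$ has lower left entry $c\ne0$, the heights of $P$ and $\gamma P$ have product at most $|c|^{-2}\le1$. So where $r>1$ only the upper triangular $\gamma$ contribute. Modulo $N$ these are the $\mathrm{diag}(u,u^{-1})$, and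
\begin{equation}\label{eq:Pn}
P_n(z,r)=\sum_{u\in\mathcal O^\times}\psi_{u^2n}(z)\,g(|n|r)\qquad(r>1).
\end{equation}
In particular $P_n$ is smooth and compactly supported on $G\backslash\mathbb H^3$.

\emph{Inner products.} Unfolding gives a factor $2$, as $-I\in G$ acts trivially. Since $\#\{u\in\mathcal O^\times:u^2m=n\}=2\cdot\mathbf 1_{m\sim n}$, \eqref{eq:Pn} yields
\begin{equation}\label{eq:PmPn}
\langle P_m,P_n\rangle=2\int_{N\backslash\mathbb H^3}P_m\overline{f_n}=4V\,\mathbf 1_{m\sim n}\int_0^\infty|g(|m|r)|^2\frac{dr}{r^3}=4V|m|^2\|g\|^2\,\mathbf 1_{m\sim n}.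
\end{equation}
In the same way, for cusp forms and Eisenstein series ($K_{2it}$ is real for $t\in\mathbb R\cup i\mathbb R$),
\[
\langle P_n,\phi_j\rangle=2V|n|\,\overline{\rho_j(n)}\,g^*(t_j),\qquad \langle P_n,E(\cdot,2it)\rangle=2V|n|\,\overline{\rho_{2it}(n)}\,g^*(t),
\]
and $P_n$ is orthogonal to constants because $n\ne0$.

\emph{Symmetrization.} Conjugation by $\mathrm{diag}(\varepsilon,1)$ preserves $G$ and $N$, so $\mathsf T_\varepsilon P_n=P_{\varepsilon n}$. Put $P_n^s=P_n+sP_{\varepsilon n}$. As $\varepsilon^2$ is the square of a unit, \eqref{eq:PmPn} gives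
\[
\langle P_m^s,P_n^s\rangle=8V|m|^2\|g\|^2\big(\mathbf 1_{m\sim n}+s\,\mathbf 1_{m\sim\varepsilon n}\big).
\]
As $\mathsf T_\varepsilon$ is self-adjoint, $\langle P_n^s,\phi_j\rangle$ equals $2\langle P_n,\phi_j\rangle$ for $j\in J_s$ and $0$ otherwise; for Eisenstein series, which are $\mathsf T_\varepsilon$-invariant, the factor is $2$ if $s=1$ and $0$ if $s=-1$.

\emph{Parseval.} The spectral theorem \cite[Ch.\ 6 and 8]{EGM} states that for $F,F'\in C_c^\infty(G\backslash\mathbb H^3)$ the inner product $\langle F,F'\rangle$ is the sum of the contributions of the $\phi_j$, of the constants, and of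
\[
C_E'\int_{\mathbb R}\langle F,E(\cdot,2it)\rangle\,\overline{\langle F',E(\cdot,2it)\rangle}\,dt
\]
with a constant $C_E'>0$ depending only on $E$. Apply it to $P_m^s,P_n^s$ and divide by $8V|m||n|$; note that $|m|=|n|$ if $\langle P_m^s,P_n^s\rangle\neq 0$. With $C_E=2VC_E'$,
\begin{multline}\label{eq:parseval}
\sum_{j\in J_s}2V|\rho_j(1)|^2|g^*(t_j)|^2\lambda_j(m)\lambda_j(n)+\mathbf 1_{s=1}\,C_E\int_{\mathbb R}|\rho_{2it}(1)|^2|g^*(t)|^2\lambda_{2it}(m)\lambda_{2it}(n)\,dt\\
=\|g\|^2\big(\mathbf 1_{m\sim n}+s\,\mathbf 1_{m\sim\varepsilon n}\big)\qquad(0<|m|,|n|\le y_0).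
\end{multline}

Let $\mathfrak X=J_s$ if $s=-1$, and $\mathfrak X=J_s\sqcup\mathbb R$ if $s=1$. Let $\mathbb P$ be the positive measure on $\mathfrak X$ with mass
\begin{equation}\label{eq:omega}
\omega_j=2V|\rho_j(1)|^2|g^*(t_j)|^2/\|g\|^2
\end{equation}
at $j$ and, if $s=1$, density $C_E|\rho_{2it}(1)|^2|g^*(t)|^2/\|g\|^2\,dt$ on $\mathbb R$. For $\mathfrak x\in\mathfrak X$ put $\lambda(\cdot\,;\mathfrak x)=\lambda_j$ and $t(\mathfrak x)=t_j$ if $\mathfrak x=j\in J_s$, and $\lambda(\cdot\,;\mathfrak x)=\lambda_{2it}$ and $t(\mathfrak x)=t$ if $\mathfrak x=t\in\mathbb R$; we usually suppress $\mathfrak x$. Dividing \eqref{eq:parseval} by $\|g\|^2$, and taking $m=n=1$ (recall $1\not\sim\varepsilon$) for the total mass, we obtain: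

\begin{proposition}\label{prop:orth}
$\mathbb P$ is a probability measure on $\mathfrak X$, and with $\mathbb E$ the corresponding expectation,
\begin{equation}\label{eq:orth}
\mathbb E[\lambda(m)\lambda(n)]=\mathbf 1_{m\sim n}+s\,\mathbf 1_{m\sim\varepsilon n}\qquad\text{for all }0<|m|,|n|\le y_0 .
\end{equation}
The right side vanishes unless $m,n$ are associates, has absolute value at most $1$, and equals $1$ if $m=n$.
\end{proposition}

\section{Localizing the family near $T$}\label{sec:local}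

We now choose $g$ so that $\mathbb P$ lives essentially on $\big||t|-T\big|\le\eta$, with $\eta$ a small constant, while keeping $y_0$ as large as a constant times $T$. In the variable $u=\log y$ the function $K_{2it}(\kappa e^u)$ is an eigenfunction of a Schrödinger operator with eigenvalue $4t^2$; a good $g$ is an approximate eigenfunction (a WKB solution) with eigenvalue $4T^2$, cut off to a $u$-interval of length $\Lambda$. The uncertainty principle suggests a resolution $1/\Lambda$ in $t$.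

Write $y=e^u$ and $g(y)=y\,p(u)$. Then $\|g\|^2=\int|p|^2du=:\|p\|^2$ and $g^*(t)=\int p(u)K_{2it}(\kappa e^u)\,du$. Bessel's equation says that $K_{2it}(\kappa e^u)''=(\kappa^2e^{2u}-4t^2)K_{2it}(\kappa e^u)$ in the variable $u$. Hence, with $Lp=-p''+\kappa^2e^{2u}p$, integration by parts shows that $(L-4T^2)p$ has transform $(4t^2-4T^2)g^*(t)$; its support lies in that of $p$. So \eqref{eq:parseval} with $m=n=1$, applied to $(L-4T^2)p$, gives the exact variance formula
\begin{equation}\label{eq:variance}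
\mathbb E\big[(4t^2-4T^2)^2\big]=\frac{\|(L-4T^2)p\|^2}{\|p\|^2}.
\end{equation}

For $\Lambda\ge1$ put
\[
c=e^{-\Lambda}/\kappa,\qquad y_0=cT,\qquad u_0=\log(cT).
\]
Fix a real $0\ne A_0\in C_c^\infty((0,1))$ and let $A(u)=A_0((u-u_0)/\Lambda)$. On the support of $A$ we have $u_0<u<u_0+\Lambda$, so $e^u>y_0$ and $\kappa e^u\le T$. There put
\[
\tau(u)=(4T^2-\kappa^2e^{2u})^{1/2}\in[\sqrt3\,T,2T],\qquad \Theta'=\tau,\qquad p=A\tau^{-1/2}e^{i\Theta}.
\]
In all that follows $\mathbb P$ is the measure of Proposition \ref{prop:orth} for this $g$, and $T\ge T_0(\Lambda)$, so that in particular $y_0\ge1$.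

\begin{lemma}\label{lem:conc}
There is a constant $C_2$ such that for $0<\eta\le1$ and $T\ge T_0(\Lambda)$,
\begin{equation}\label{eq:conc}
\mathbb P\big(|t^2-T^2|>\eta T\big)\le\frac{C_2}{(\Lambda\eta)^2}.
\end{equation}
If $|t^2-T^2|\le\eta T$ and $T>1$, then $t$ is real and $\big||t|-T\big|\le\eta$.
\end{lemma}

\begin{proof}
Differentiating twice,
\[
p''=\Big((A\tau^{-1/2})''+i(A\tau^{1/2})'+i\tau(A\tau^{-1/2})'-A\tau^{3/2}\Big)e^{i\Theta},
\]
and the two middle terms add up to $2i\tau^{1/2}A'$. Since $L-4T^2=-\partial_u^2-\tau^2$,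
\[
(L-4T^2)p=-\big(2i\tau^{1/2}A'+(A\tau^{-1/2})''\big)e^{i\Theta}.
\]
Now $\tau^{-1/2}$ is the power $-1/4$ of $4T^2-\kappa^2e^{2u}\in[3T^2,4T^2]$, whose $u$-derivatives are $O(T^2)$; so $\tau^{-1/2}$ and its first two derivatives are $O(T^{-1/2})$. Thus
\[
\|(L-4T^2)p\|^2\le2\cdot8T\|A'\|^2+O\big(T^{-1}(\|A\|^2+\|A'\|^2+\|A''\|^2)\big),\qquad \|p\|^2\ge\frac{\|A\|^2}{2T}.
\]
The quotient is at most $32T^2\Lambda^{-2}\|A_0'\|^2/\|A_0\|^2+O(1)\ll T^2/\Lambda^2$ for $T\ge T_0(\Lambda)$. Now \eqref{eq:variance} and Chebyshev's inequality give \eqref{eq:conc}. For the last statement, $t^2\ge T^2-T>0$ and $\big||t|-T\big|=|t^2-T^2|/(|t|+T)\le\eta$.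
\end{proof}

Next we bound the mass of a single form in terms of its first coefficient, and show that the continuous spectrum near $T$ is negligible.

\begin{lemma}\label{lem:mass}
Let $T\ge T_0(\Lambda)$.
\begin{enumerate}
\item[(a)] If $t_j$ is real and $|t_j-T|\le1$, then $\omega_j\ll\Lambda\,|\rho_j(1)\Gamma(2it_j)|^2$.
\item[(b)] The part of the continuous spectrum with $\big||t|-T\big|\le1$ has $\mathbb P$-mass $o(1)$ as $T\to\infty$, for fixed $\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}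
For real $t\ne0$ let $w(u)=K_{2it}(e^u)$, so $w''=(e^{2u}-4t^2)w$. The energy $\mathcal E=w'^2+(4t^2-e^{2u})w^2$ has $\mathcal E'=-2e^{2u}w^2\le0$. As $u\to-\infty$, $w(u)=\mathrm{Re}\big(\Gamma(2it)(e^u/2)^{-2it}\big)+o(1)$, with the corresponding statement for $w'$, so $\mathcal E\to4t^2|\Gamma(2it)|^2$. Hence
\[
(4t^2-y^2)\,K_{2it}(y)^2\le4t^2|\Gamma(2it)|^2\qquad(y>0).
\]
If $\big||t|-T\big|\le1$, then on the support of $p$, where $y=\kappa e^u\le T$, this gives $K_{2it}(\kappa e^u)^2\le3|\Gamma(2it)|^2$ for $T$ large. The support has length at most $\Lambda$, so by Cauchy--Schwarz $|g^*(t)|^2\le3\Lambda|\Gamma(2it)|^2\|g\|^2$. With \eqref{eq:omega} this is (a). For (b), by \eqref{eq:eis} and $|\Gamma(1+2it)|^2=4t^2|\Gamma(2it)|^2$ the density of $\mathbb P$ at such a $t$ is $\ll\Lambda\,t^{-2}|\zeta_E(1+2it)|^{-2}$. As $\zeta_E$ is the product of $\zeta$ and the Dirichlet $L$-function of the quadratic character of $E$, classical bounds on the line $\mathrm{Re}=1$ give $1/\zeta_E(1+2it)\ll(\log|t|)^{O(1)}$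 for $|t|\ge2$. The mass in (b) is therefore $\ll\Lambda T^{-2}(\log T)^{O(1)}$.
\end{proof}

\emph{Choice of $T$.} By Donnelly's bound \cite{D}, $\#\{j:|t_j|\le Y\}\ll Y^3$ for $Y\ge1$. Let $X$ be large. The intervals $[T-1,T+1]$ with $T\in X+2\mathbb Z$, $T\in[X,2X]$, overlap at most at endpoints, and there are $\gg X$ of them. So there is $T\in[X,2X]$ with
\begin{equation}\label{eq:choiceT}
\#\{j:|t_j-T|\le1\}\ll T^2 .
\end{equation}
We fix such a $T$ from now on; ``$T$ large'' will mean that $X$ is large in terms of the constants that are to be chosen in Section \ref{sec:proof}. Put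
\[
\alpha_j=T\,|\rho_j(1)\Gamma(2it_j)| .
\]
By Lemma \ref{lem:mass}(a) and \eqref{eq:choiceT}, for $\alpha>0$
\begin{equation}\label{eq:small}
\mathbb P\big(j\in J_s,\ |t_j-T|\le1,\ \alpha_j<\alpha\big)\ll\sum_{|t_j-T|\le1}\Lambda\,\frac{\alpha^2}{T^2}\ll\Lambda\alpha^2 .
\end{equation}
In words: among the $j$ with $|t_j-T|\le1$, we have $|\rho_j(1)\Gamma(2it_j)|\gg1/T$ outside a set of small probability.

\section{Extracting low frequencies with control of the $L^1$-norm}\label{sec:extract}

As a function of $\log y$, for $y<2t$ the function $K_{2it}(y)$ is a superposition of two waves with local frequencies $\pm(4t^2-y^2)^{1/2}=\pm(2t-y^2/4t+\cdots)$. Multiply $K_{2it}(ye^v)$ by $e^{2itv}$ and average over a window $|v|\le1/B$. The wave with frequency near $+2t$ acquires frequency near $4t$ and is averaged away. The other one survives if and only if the mismatch $y^2/4t$ is at most about $B$. This is a cutoff in $y$, hence in $n$ when $y=\kappa|n|r$, and the average has $L^1$-bounded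 kernel. We now make this precise.

Fix $0\le\chi\in C_c^\infty([-1,1])$ with $\int\chi=1$. For $B\ge1$ and $Y\ge0$ let
\[
G_B(Y)=\int e^{iYe^{2v/B}}\chi(v)\,dv .
\]

\begin{lemma}\label{lem:GB}
If $Y\le B/40$, then $|G_B(Y)|\ge\frac12$. For every $k\ge1$, $|G_B(Y)|\ll_k(1+Y/B)^{-k}$.
\end{lemma}

\begin{proof}
For $|v|\le1$ we have $|Y(e^{2v/B}-1)|\le2e^2Y/B<\frac12$ if $Y\le B/40$, so $|G_B(Y)-e^{iY}|\le\frac12$. For the second claim, $|G_B|\le1$ settles the case $Y\le B$. If $Y>B$, the phase has derivative $\frac{2Y}Be^{2v/B}$, and the reciprocal $\frac B{2Y}e^{-2v/B}$ has all $v$-derivatives $O(B/Y)$; integrate by parts $k$ times.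
\end{proof}

\begin{lemma}\label{lem:extract}
Let $k\ge1$ be an integer, let $T$ be large in terms of $k$, and let $|t-T|\le1$, $1\le B\le T^{1/20}$, $y>0$, $Y=y^2/(8T)$. Then
\[
\int K_{2it}(ye^v)\,e^{2itv}\,B\chi(Bv)\,dv=\tfrac12\Gamma(2it)\Big(\frac y2\Big)^{-2it}\Big\{G_B(Y)+O_k\big(T^{-7/8}(1+Y/B)^{-k}\big)\Big\}.
\]
\end{lemma}

The main term depends on $t$ only through the factor in front. This will let us average over the family with coefficients $G_B(Y)$ that do not depend on the form.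

\begin{proof}
Mellin inversion gives, for $\mathrm{Re}\,w>0$,
\[
K_{2it}(y)=\frac1{2\pi i}\int2^{w-2}\,\Gamma\Big(\frac{w+2it}2\Big)\Gamma\Big(\frac{w-2it}2\Big)y^{-w}\,dw .
\]
Put $w=2it+2q$ and $\tilde\chi(x)=\int\chi(v)e^{-xv}dv$. The left side of the lemma equals
\[
\tfrac12\Big(\frac y2\Big)^{-2it}\frac1{2\pi i}\int_{(\sigma)}\Gamma(2it+q)\,\Gamma(q)\Big(\frac y2\Big)^{-2q}\tilde\chi\Big(\frac{2q}B\Big)dq\qquad(\sigma>0).
\]
Write $q=\sigma+i\xi$. In vertical strips $|\tilde\chi(2q/B)|\ll_l(1+|\xi|/B)^{-l}$ for every $l$, and for fixed $\sigma\notin\{0,-1,-2,\dots\}$ we have $|\Gamma(\sigma+i\tau)|\ll_\sigma(1+|\tau|)^{\sigma-1/2}e^{-\pi|\tau|/2}$.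

\emph{Main term.} Replace $\Gamma(2it+q)$ by $\Gamma(2it)(2iT)^q$, where $(2iT)^q=(2T)^qe^{i\pi q/2}$. Then $(2iT)^q(y/2)^{-2q}=(Ye^{-i\pi/2})^{-q}$. For $0<\vartheta<\pi/2$,
\[
\frac1{2\pi i}\int_{(\sigma)}\Gamma(q)Z^{-q}dq=e^{-Z},\qquad Z=Ye^{2v/B}e^{-i\vartheta}.
\]
Integrate this against $\chi(v)\,dv$, which produces $\tilde\chi(2q/B)$, and let $\vartheta\uparrow\pi/2$. Convergence is dominated, since $|\Gamma(q)e^{i\vartheta q}\tilde\chi(2q/B)|\ll_l(1+|\xi|)^{\sigma-1/2}(1+|\xi|/B)^{-l}$ uniformly in $\vartheta$, and $|e^{-Z}|\le1$. As $-e^{-i\pi/2}=i$, the main term is exactly $\Gamma(2it)G_B(Y)$.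

\emph{Difference.} It remains to bound
\[
\frac1{2\pi i}\int\big(\Gamma(2it+q)-\Gamma(2it)(2iT)^q\big)\,\Gamma(q)\Big(\frac y2\Big)^{-2q}\tilde\chi\Big(\frac{2q}B\Big)dq .
\]
The bracket vanishes at $q=0$ and cancels the pole of $\Gamma(q)$ there. If $Y\ge B$ use the line $\sigma=k$. If $Y<B$ shift to $\sigma=-\frac12$; this crosses only the pole $q=-2it$, with residue of size
\[
|\Gamma(-2it)\,\tilde\chi(-4it/B)|\ll_l|\Gamma(2it)|(T/B)^{-l},
\]
which is acceptable. We show that on either line the integral is $\ll_k|\Gamma(2it)|\,T^{-7/8}(Y/B)^{-\sigma}$.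

(i) $|\xi|\le T^{1/4}$. Stirling's formula with $\varsigma=2it$ gives $\log\Gamma(\varsigma+q)-\log\Gamma(\varsigma)=q\log\varsigma+O((1+|q|^2)/|\varsigma|)$, and $q\log(t/T)=O(|q|/T)$. So
\[
\Gamma(2it+q)=\Gamma(2it)(2iT)^q\big(1+O((1+|q|^2)/T)\big).
\]
Since $|(2iT)^q(y/2)^{-2q}|=Y^{-\sigma}e^{-\pi\xi/2}$ and $e^{-\pi\xi/2}|\Gamma(q)|\ll(1+|\xi|)^{\sigma-1/2}$, this range contributes
\[
\ll|\Gamma(2it)|\,T^{-1}Y^{-\sigma}\int(1+|\xi|)^{\sigma+3/2}(1+|\xi|/B)^{-l}d\xi\ll|\Gamma(2it)|\,T^{-1}B^{5/2}(Y/B)^{-\sigma},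
\]
and $B^{5/2}\le T^{1/8}$.

(ii) $|\xi|>T^{1/4}$. We have $|\Gamma(2it)|\asymp T^{-1/2}e^{-\pi t}$ and $(y/2)^{-2\sigma}=(2TY)^{-\sigma}$. As $|2t+\xi|+|\xi|\ge2t$, the product $|\Gamma(2it+q)\Gamma(q)|$ is at most $e^{-\pi t}$ times a power of $T+|\xi|$. The second part of the bracket gives $\ll |\Gamma(2it)|Y^{-\sigma}(1+|\xi|)^{\sigma-1/2}$ as in (i). So the integrand without $\tilde\chi$ is $\ll|\Gamma(2it)|(T+|\xi|)^K(Y/B)^{-\sigma}$ with $K=K(k)$, using $1\le B\le T$. Further $T\le|\xi|^4$ and $B\le T^{1/20}\le|\xi|^{1/5}$, so $(1+|\xi|/B)^{-l}\le|\xi|^{-4l/5}$. For $l$ large this range contributes $\ll|\Gamma(2it)|\,T^{-1}(Y/B)^{-\sigma}$.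

If $Y\ge B$, then $(Y/B)^{-k}\ll_k(1+Y/B)^{-k}$. If $Y<B$, then $(Y/B)^{1/2}\le1\ll_k(1+Y/B)^{-k}$.
\end{proof}

\subsection*{Parameters}
Let $0<\delta,\eta\le1$ and $\Lambda\ge1$ be constants to be chosen in Section \ref{sec:proof}. Recall $c=e^{-\Lambda}/\kappa$, and put
\[
M=\sqrt{cT},\qquad M_1=\delta M,\qquad \beta=\frac{\kappa^2M_1^2}{8T}=\frac{\kappa\,\delta^2e^{-\Lambda}}8 .
\]
Since $\kappa\le4\pi/\sqrt3<8$, $\beta<1$. We want the cutoff at $|n|\asymp M_1$ for all $r\asymp R$, that is, $B\asymp R^2M_1^2/T$. So let $R$ run over the powers of $16$ in $[T^{1/80},T^{1/40}]$, of which there are $\gg\log T$, and for each $R$ put $B=\beta R^2$. Then $1\le B\le T^{1/20}$ for $T$ large. For $R\le r\le2R$ and $n\ne0$ put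
\[
a_n(r)=G_B(Y),\qquad Y=\frac{\kappa^2|n|^2r^2}{8T},\qquad\text{so that}\quad \frac YB=\Big(\frac{|n|r}{M_1R}\Big)^2 .
\]
By Lemma \ref{lem:GB} (with $k=10$, and because $4/169<1/40$),
\begin{equation}\label{eq:an}
|a_n(r)|\ll\Big(1+\frac{|n|}{M_1}\Big)^{-20},\qquad |a_n(r)|\ge\tfrac12\ \text{ if }\ |n|\le\frac{M_1}{13}.
\end{equation}

For $j\in J_s$ with $t_j$ real, $|t_j-T|\le1$, and $r\in[R,2R]$, let
\[
F_j(x,r)=\int\tilde\phi_j(x,re^v)\,(re^v)^{-1}\,e^{2it_jv}\,B\chi(Bv)\,dv,\qquad F_j^\sharp=F_j-\int_0^1F_j\,dx .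
\]
Subtracting the mean in $x$ removes the unknown constant $c_j$ together with all terms with $\ell(n)=0$. Let
\[
\mathcal A_R=\{(x,r):x\in\mathbb R/\mathbb Z,\ R/e\le r\le2eR\}.
\]
These sets are disjoint for distinct $R$ (as $2e^2<16$), contained in $\Omega_T$, and embedded in $\Gamma\backslash\mathbb H$ since $R/e>1$. Substitute $r'=re^v$, where $|v|\le1/B\le1$, $dr=e^{-v}dr'$ and $dx\,dr'/r'=r'\,d\mu$ with $r'\le2eR$:
\begin{equation}\label{eq:L1ext}
\int_R^{2R}\!\!\int_0^1|F_j^\sharp|\,dx\,dr\le2\int_R^{2R}\!\!\int_0^1|F_j|\,dx\,dr\le4e^2R\int_{\mathcal A_R}|\tilde\phi_j|\,d\mu .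
\end{equation}
On the other hand, inserting \eqref{eq:fourier} and applying Lemma \ref{lem:extract} with $y=\kappa|n|r$ and $k=10$, and pulling out the unimodular factor $(\kappa M_1r/2)^{-2it_j}$,
\begin{equation}\label{eq:Z}
|F_j^\sharp(x,r)|=\tfrac12|\rho_j(1)\Gamma(2it_j)|\,|Z_j(x,r)|,
\end{equation}
\[
Z_j(x,r)=\sum_{\ell(n)\ne0}\lambda_j(n)\,e(\ell(n)x)\Big(\frac{|n|}{M_1}\Big)^{-2it_j}\big(a_n(r)+\mathrm{Err}_n\big),\qquad |\mathrm{Err}_n|\ll T^{-7/8}\Big(1+\frac{|n|}{M_1}\Big)^{-20},
\]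
where $\mathrm{Err}_n$ depends also on $j$ and $r$.

\section{Second and fourth moments}\label{sec:moments}

For $\mathfrak x\in\mathfrak X$ and $\lambda=\lambda(\cdot\,;\mathfrak x)$ consider the model of $Z_j$ in which $t_j$ is replaced by $T$, the error terms are dropped and $n$ is truncated:
\[
S(x,r)=\sum_{|n|\le M,\ \ell(n)\ne0}\lambda(n)\,e(\ell(n)x)\,b_n,\qquad b_n=b_n(r)=\Big(\frac{|n|}{M_1}\Big)^{-2iT}a_n(r).
\]
The coefficient $b_n$ does not depend on $\mathfrak x$, and depends on $n$ only through $|n|$. Recall that \eqref{eq:orth} holds for $0<|m|,|n|\le y_0=cT=M^2$.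

First, a general bound. Let $\mathcal S$ be a finite set of $n\neq 0$ with $|n|\le cT$, and let $b_n'$ be independent of $\mathfrak x$ and $x$. Since an element of $\mathcal O$ has at most $6$ associates and $|b'_mb'_n|\le\frac12(|b'_m|^2+|b'_n|^2)$, Proposition \ref{prop:orth} gives
\begin{equation}\label{eq:ls}
\mathbb E\int_0^1\Big|\sum_{n\in\mathcal S}\lambda(n)e(\ell(n)x)b_n'\Big|^2dx\le\sum_{\substack{m,n\in\mathcal S\\\text{associates}}}|b'_mb'_n|\le6\sum_{n\in\mathcal S}|b_n'|^2 .
\end{equation}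

\begin{proposition}\label{prop:second}
There is $c_0>0$, depending only on $E$ and $\chi$, such that for $T\ge T_0(\delta,\Lambda)$, all $R$ and $r\in[R,2R]$,
\begin{equation}\label{eq:second}
\mathbb E\int_0^1|S(x,r)|^2dx\ge c_0M_1^2 .
\end{equation}
\end{proposition}

\begin{proof}
As $b_m=b_n$ when $|m|=|n|$, \eqref{eq:orth} gives
\[
\mathbb E\int_0^1|S|^2dx=\sum_{\substack{|n|\le M\\\ell(n)\ne0}}|b_n|^2\Big(\#\{m\sim n:\ell(m)=\ell(n)\}+s\,\#\{m\sim\varepsilon n:\ell(m)=\ell(n)\}\Big).
\]
The first count is at least $1$. The second is at most $3$, and nonzero only if $\ell((\zeta-1)n)=0$ for one of at most $5$ units $\zeta\ne1$, that is, if $n$ lies on one of at most $5$ real lines through $0$. On a line the points of $\mathcal O$ have mutual distances at least $1$, so by \eqref{eq:an} these $n$ contribute $O(M_1)$. All other terms are nonnegative, and those with $n\notin\mathbb R$, $|n|\le M_1/13$ contribute $\gg M_1^2$.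
\end{proof}

\begin{proposition}\label{prop:fourth}
There is $C_0$, depending only on $E$ and $\chi$, such that for $T\ge T_0(\delta,\Lambda)$, all $R$ and $r\in[R,2R]$,
\begin{equation}\label{eq:fourth}
\mathbb E\int_0^1|S(x,r)|^4dx\le C_0M_1^4 .
\end{equation}
\end{proposition}

We first reduce this to a count. Expand $S^2$ with \eqref{eq:heckerel} into a combination of $\lambda(n_1n_2/a^2)$, $(a)\mid(n_1,n_2)$, and then $|S^2|^2$ with \eqref{eq:orth}. This is legitimate because $|n_1n_2/a^2|\le M^2=y_0$, and it is the reason for the choice of $M$. The integral over $x$ imposes $\ell(n_1+n_2)=\ell(n_3+n_4)$. Hence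
\begin{equation}\label{eq:fourthexp}
\mathbb E\int_0^1|S|^4dx\le\sum|b_{n_1}b_{n_2}b_{n_3}b_{n_4}|,
\end{equation}
the sum being over tuples $(n_1,\dots,n_4,(a),(a'))$ of nonzero $n_i\in\mathcal O$ with $|n_i|\le M$ and nonzero ideals with
\begin{equation}\label{eq:tuples}
\begin{gathered}
a\mid n_1,n_2,\qquad a'\mid n_3,n_4,\qquad n_1n_2/a^2\ \text{and}\ n_3n_4/a'^2\ \text{associates},\\
\ell(n_1+n_2)=\ell(n_3+n_4).
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:count}
For $X\ge1$, the number $\mathcal Q(X)$ of tuples \eqref{eq:tuples} with $0<|n_i|\le X$ satisfies $\mathcal Q(X)\ll X^4$.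
\end{lemma}

\begin{proof}[Proof of Proposition \ref{prop:fourth} from Lemma \ref{lem:count}]
Split \eqref{eq:fourthexp} according to $\max|n_i|\in(X/2,X]$, $X=2^i\ge1$. By \eqref{eq:an}, $|b_{n_1}\cdots b_{n_4}|\ll(1+X/M_1)^{-20}$ there. So the sum is $\ll\sum_XX^4(1+X/M_1)^{-20}\ll M_1^4$.
\end{proof}

\emph{The idea of the count, in the case $a=a'=1$, $n_1n_2=n_3n_4$.} Parametrize by $n_1=pq$, $n_2=sw$, $n_3=ps$, $n_4=qw$ with $\gcd(q,s)=1$. The linear condition becomes
\[
\ell(pq+sw-ps-qw)=\ell\big((p-w)(q-s)\big)=0 .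
\]
The solutions with $p=w$ or $q=s$ are those with $\{n_1,n_2\}=\{n_3,n_4\}$, and there are $O(X^4)$ of them. For the others, any one of the four variables is confined to a real line once the other three are given; applying this to the largest variable saves a power of $X$ over the trivial count. In general the bilinear form does not factor, and one must see what replaces the two trivial families.

\begin{proof}[Proof of Lemma \ref{lem:count}]
Fix one generator $a$ for each nonzero ideal; $\zeta$ denotes units. We use the following: a disc of radius $\varrho\ge1$ contains $\ll\varrho^2$ points of $\mathcal O$, and a real line meets it in $\ll\varrho$ points of $\mathcal O$; for $u\ne0$ the set $\{q\in\mathbb C:\ell(qu)=\text{const}\}$ is a real line; $\sum_{0\ne m\in\mathcal O}|m|^{-4}$ converges; $n\ne0$ has $\ll_\epsilon|n|^\epsilon$ divisors.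

Write $n_1=am_1$, $n_2=am_2$, $n_3=a'm_3$, $n_4=a'm_4$, so $m_1m_2=\zeta m_3m_4$. Let $\nu=\max(|m_1|,|m_2|)$ and $\nu'=\max(|m_3|,|m_4|)$. Then $|a|\le X/\nu$ and $|a'|\le X/\nu'$.

\emph{Step 1: $m_1+m_2=0=m_3+m_4$.} Then $m_1^2=\zeta m_3^2$, so $m_3$ is an associate of $m_1$. The count is $\ll\sum_{m_1}(X/|m_1|)^4\ll X^4$.

\emph{Step 2: not Step 1, and $\min(\nu,\nu')\le X^{1-1/24}$.} Let $\nu\in[U,2U)$, $\nu'\in[U',2U')$ with $U,U'\le X$ powers of $2$. There are $\ll_\epsilon X^\epsilon\min(U,U')^4$ quadruples $(m_i)$: choose the pair with the smaller bound; the product of the other pair is then known up to units. The condition $\ell(a(m_1+m_2)-a'(m_3+m_4))=0$ with $(m_1+m_2,m_3+m_4)\ne(0,0)$ puts $a$ on a line given $a'$, or $a'$ on a line given $a$. So the number of pairs $(a,a')$ is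
\[
\ll\frac XU\Big(\frac X{U'}\Big)^2+\Big(\frac XU\Big)^2\frac X{U'}\ll X^3\min(U,U')^{-2}\max(U,U')^{-1}.
\]
In total this is $\ll X^{3+\epsilon}\min(U,U')\ll X^{4-1/24+\epsilon}$ for each of the $O(\log^2(2X))$ pairs $(U,U')$, hence $\ll X^4$.

\emph{Step 3: $\nu,\nu'>X^{1-1/24}$.} Then $|a|,|a'|\le X^{1/24}$, giving $\ll X^{1/6}$ pairs. Let $p=\gcd(m_1,m_3)$ and write $m_1=pq$, $m_3=ps$ with $\gcd(q,s)=1$. Then $qm_2=\zeta sm_4$, so $s\mid m_2$; write $m_2=sw$, and then $m_4=\zeta^{-1}qw$. So $|pq|,|sw|,|ps|,|qw|\le X$, and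
\begin{equation}\label{eq:lin}
\ell\big(apq+asw-a'ps-\zeta^{-1}a'qw\big)=0 .
\end{equation}
The argument of $\ell$ can be grouped in two ways, as $qu+su'$ and as $pk+wk'$, where
\[
u=ap-\zeta^{-1}a'w,\qquad u'=aw-a'p,\qquad k=aq-a's,\qquad k'=as-\zeta^{-1}a'q .
\]

\emph{Trivial solutions.} (I) $u=u'=0$. Multiplying $ap=\zeta^{-1}a'w$ and $aw=a'p$ gives $(a/a')^2=\zeta^{-1}$, so $a,a'$ are associates; hence $a=a'$ and $w=p$. As $|apq|=|n_1|\le X$ and $|aps|=|n_3|\le X$, the count is $\ll\sum_{a,p}(X/|ap|)^4\ll X^4$. (II) $k=k'=0$. Multiplying $aq=a's$ and $as=\zeta^{-1}a'q$ gives again $a=a'$, and then $q=s$. As $|apq|=|n_1|\le X$ and $|aqw|=|asw|=|n_2|\le X$, the count is $\ll\sum_{a,q}(X/|aq|)^4\ll X^4$.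

\emph{Solutions that are neither (I) nor (II).} Fix $a,a',\zeta$ and powers of two $P,Q,S,W\ge1$ with $|p|\in[P,2P)$, $|q|\in[Q,2Q)$, $|s|\in[S,2S)$, $|w|\in[W,2W)$. Then $PQ,SW,PS,QW\le X$. Put $\Pi=PQSW\le X^2$. The box has $\ll\Pi^2$ elements; if $\Pi\le X^{11/6}$, this is $\ll X^{4-1/3}$. Let $\Pi>X^{11/6}$. Then each of the four products $PQ,SW,PS,QW$ is $\ge X^{5/6}$ (for instance $SW=\Pi/(PQ)$), and the largest of $P,Q,S,W$ is at least $\Pi^{1/4}\ge X^{11/24}$.

Call $q,s$ partners, and $p,w$ partners. Let $z_1\in\{p,q,s,w\}$ be a variable of the largest size $Z_1$, let $z_2$, of size $Z_2$, be its partner, and let $x_1,x_2$, of sizes $L_1,L_2$, be the two variables of the other pair. Then \eqref{eq:lin} reads $\ell(z_1y_1+z_2y_2)=0$, where $\{y_1,y_2\}=\{u,u'\}$ if $z_1\in\{q,s\}$, and $\{y_1,y_2\}=\{k,k'\}$ if $z_1\in\{p,w\}$. These $y_i$ are linear forms in $x_1,x_2$ with nonzero coefficients, and $(y_1,y_2)\ne(0,0)$ because the solution is neither (I) nor (II).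

If $y_1\ne0$, then given the other three variables, $z_1$ lies on a line. The count is $\ll\Pi^2/Z_1\le X^{4-11/24}$.

If $y_1=0$, then $x_1$ and $x_2$ determine each other, $y_2\ne0$, and $\ell(z_2y_2)=0$ puts $z_2$ on a line. The count is
\[
\ll\min(L_1,L_2)^2\,Z_1^2\,Z_2=\frac{\Pi^2}{\max(L_1,L_2)^2Z_2}\le\frac{X^4}{L_1Z_2}\le X^{4-5/6},
\]
because $L_1Z_2$, a product of one of $P,W$ and one of $Q,S$, is one of the four products above.

Summing over $a,a',\zeta$ and the $O(\log^4(2X))$ boxes, these solutions number $\ll X^{1/6}X^{4-1/3+\epsilon}\ll X^4$.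
\end{proof}

\section{Proof of the $L^1$ lower bound}\label{sec:proof}

Let
\[
\mathcal G=\{j\in J_s:\ |t_j^2-T^2|\le\eta T,\ \alpha_j\ge\alpha\}\subset\mathfrak X,
\]
with a constant $\alpha>0$ to be chosen. On $\mathcal G$, $t_j$ is real and $|t_j-T|\le\eta\le1$ by Lemma \ref{lem:conc}. In this section $o(1)$ refers to $T\to\infty$ with $\delta,\eta,\Lambda,\alpha$ fixed.

\subsection*{Comparing $Z_j$ with the model $S$}
All sums in this subsection are over $n$ with $\ell(n)\ne0$. For real $t$ put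
\[
S^{\le}(t)=\sum_{|n|\le cT}\lambda(n)\,e(\ell(n)x)\Big(\frac{|n|}{M_1}\Big)^{-2it}a_n(r).
\]
For $j\in\mathcal G$ write $Z_j=S+\Delta_j$, where $S$ and $S^{\le}$ are evaluated at $\mathfrak x=j$. The difference $\Delta_j$ is the sum of the following four terms.

(1) The tail $S^{\le}(T)-S$, which consists of the terms with $M<|n|\le cT$. By \eqref{eq:ls} and \eqref{eq:an}, its mean square $\mathbb E\int_0^1|\cdot|^2dx$ is
\[
\ll\sum_{|n|>M}(M_1/|n|)^8\ll M_1^8M^{-6}=\delta^6M_1^2 .
\]
This is small since the cutoff $M_1=\delta M$ takes effect well before the truncation at $M$.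

(2) The change of the exponent, $D_j=S^{\le}(t_j)-S^{\le}(T)$. By Cauchy--Schwarz $|D_j|^2\le\eta\int_{T-\eta}^{T+\eta}|\partial_tS^{\le}(t)|^2dt$, and applying \eqref{eq:ls} for each fixed $t$,
\[
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|D_j|^2dx\Big]\ll\eta^2\sum_{n\ne0}\log^2\Big(\frac{|n|}{M_1}\Big)\Big(1+\frac{|n|}{M_1}\Big)^{-40}\ll\eta^2M_1^2 ,
\]
where the last sum is estimated by splitting dyadically in $|n|/M_1$. This is why the window $\eta$ must be small.

(3) The error terms $\sum_{|n|\le cT}\lambda_j(n)e(\ell(n)x)(|n|/M_1)^{-2it_j}\mathrm{Err}_n$. Here $\mathrm{Err}_n$ depends on $j$, so we use Minkowski's inequality, with $\mathbb E[\lambda(n)^2]=1$ for $|n|\le cT=y_0$ and the uniform bound for $|\mathrm{Err}_n|$. The mean square over $\mathcal G$ is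
\[
\ll\Big(\sum_nT^{-7/8}(1+|n|/M_1)^{-20}\Big)^2\ll T^{-7/4}M_1^4=o(M_1^2).
\]

(4) The terms $|n|>cT$ of $Z_j$. There $|n|\ge M_1^2$, so $|n|/M_1\ge|n|^{1/2}$, and by \eqref{eq:trivial}, \eqref{eq:an} and the bound for $\mathrm{Err}_n$ they are $\ll\sum_{|n|>cT}|n|^{3-10}=o(1)$.

Hence, with a constant $C_1$ independent of $\delta,\eta,\Lambda,\alpha$, uniformly in $R$ and $r\in[R,2R]$,
\begin{equation}\label{eq:perturb}
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|\Delta_j|^2dx\Big]\le C_1\big(\delta^6+\eta^2+o(1)\big)M_1^2 .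
\end{equation}

\subsection*{Lower bound for the model on $\mathcal G$}
Suppose $\mathbb P(\mathcal G^c)\le\theta:=c_0^2/(4C_0)$. By \eqref{eq:second}, \eqref{eq:fourth} and Cauchy--Schwarz,
\[
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|S|^2dx\Big]\ge c_0M_1^2-\theta^{1/2}C_0^{1/2}M_1^2=\frac{c_0}2M_1^2 .
\]
By Hölder's inequality,
\[
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|S|^2dx\Big]\le\Big(\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|S|\,dx\Big]\Big)^{2/3}\Big(\mathbb E\int_0^1|S|^4dx\Big)^{1/3}.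
\]
So
\begin{equation}\label{eq:L1model}
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|S|\,dx\Big]\ge c_2M_1,\qquad c_2=(c_0/2)^{3/2}C_0^{-1/2}.
\end{equation}

\subsection*{Choice of constants}
The constants $c_0,C_0,C_1,c_2,\theta$ do not depend on $\delta,\eta,\Lambda,\alpha$. Choose, in this order:
\begin{itemize}
\item $\delta,\eta$ with $C_1(\delta^6+\eta^2)\le c_2^2/16$;
\item $\Lambda$ such that the right side of \eqref{eq:conc} is at most $\theta/3$;
\item $\alpha$ such that the left side of \eqref{eq:small} is at most $\theta/3$.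
\end{itemize}
For $T$ large, the continuous mass in Lemma \ref{lem:mass}(b) is at most $\theta/3$. By Lemma \ref{lem:conc},
\[
\mathcal G^c\subset\{|t^2-T^2|>\eta T\}\cup\{j\in J_s:|t_j-T|\le1,\ \alpha_j<\alpha\}\cup\{\text{continuous},\ \big||t|-T\big|\le1\},
\]
so indeed $\mathbb P(\mathcal G^c)\le\theta$ and \eqref{eq:L1model} holds.

\begin{proof}[Conclusion of the proof of Theorem \ref{thm:L1}]
By \eqref{eq:perturb} and Cauchy--Schwarz, $\mathbb E[\mathbf 1_{\mathcal G}\int_0^1|\Delta_j|\,dx]\le\frac{c_2}2M_1$ for $T$ large. With \eqref{eq:L1model}, for all $R$ and $r\in[R,2R]$,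
\[
\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|Z_j(x,r)|\,dx\Big]\ge\frac{c_2}2M_1 .
\]
The measure $\mathbb P$ does not depend on $R$ and $r$. So we may integrate over $r\in[R,2R]$, divide by $R$, and sum over the $\gg\log T$ values of $R$:
\[
\mathbb E\Big[\mathbf 1_{\mathcal G}\sum_R\frac1R\int_R^{2R}\!\!\int_0^1|Z_j|\,dx\,dr\Big]\gg M_1\log T .
\]
As $\mathbb P$ is a probability measure, there is a single $j\in\mathcal G$ for which $\sum_RR^{-1}\int_R^{2R}\int_0^1|Z_j|\,dx\,dr\gg M_1\log T$. For this $j$ use that the $\mathcal A_R\subset\Omega_T$ are disjoint, then \eqref{eq:L1ext}, then \eqref{eq:Z} with $|\rho_j(1)\Gamma(2it_j)|=\alpha_j/T\ge\alpha/T$: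
\[
\int_{\Omega_T}|\tilde\phi_j|\,d\mu\ \ge\ \sum_R\frac1{4e^2R}\int_R^{2R}\!\!\int_0^1|F_j^\sharp|\,dx\,dr\ \gg\ \frac\alpha T\,M_1\log T .
\]
Since $M_1=\delta\sqrt{cT}$ with constants $\delta,c,\alpha>0$, the right side is at least $c_*T^{-1/2}\log T$ for some $c_*>0$. As $T\in[X,2X]$ was found for every large $X$, this proves Theorem \ref{thm:L1}, and with Section \ref{sec:reduction} Theorem \ref{thm:main}. The Conjecture is false.
\end{proof}

\section{Almost all forms}\label{sec:almostall}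

\begin{proof}[Proof of Theorem \ref{thm:almostall}]
By duality the first assertion follows from a restriction estimate for arbitrary combinations: if $f=\sum_{|t_j|\le T}b_j\phi_j$, then
\begin{equation}\label{eq:trace}
\int_{\Gamma\backslash\mathbb H}|f|^2d\mu\ll T\|f\|^2 .
\end{equation}

\emph{Proof of \eqref{eq:trace}.} A fundamental domain for $\Gamma$ lies in $\{|x|\le\frac12,\ r\ge\frac{\sqrt3}2\}$. A continuously differentiable function $\Phi\ge0$ on $[0,1]$ satisfies $\Phi(0)\le\int_0^1(\Phi+|\Phi'|)$; apply this to $|f|^2$ as a function of $y$: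
\[
|f(x,r)|^2\le\int_0^1\big(|f|^2+2|f||\partial_yf|\big)(x+iy,r)\,dy .
\]
Moreover $r|\partial_yf|\le|\nabla f|$ with the hyperbolic gradient. Put $\mathfrak B=\{|x|\le\frac12,\ 0\le y\le1,\ r\ge\frac{\sqrt3}2\}$. This set, like $\{z\in\mathcal F,\ r\ge\frac{\sqrt3}2\}$ for a bounded fundamental domain $\mathcal F$ of $\mathbb C/\mathcal O$, maps boundedly-many-to-one to $G\backslash\mathbb H^3$. Indeed, suppose that $P=(z,r)$ and $\gamma P$ both lie in the set, and let $(c,m)$ be the bottom row of $\gamma$. If $c\ne0$, then the product of the two heights is at most $|c|^{-2}$, so $|c|^2\le\frac43$, the heights are bounded, and $|cz+m|^2\leq \frac43$; as $z$ is bounded, there are finitely many such $(c,m)$. For each of them, and also for $c=0$, only finitely many $\gamma$ keep the $z$-coordinate in a bounded set. Hence, with $d\mu=dx\,dr/r^2$ and Cauchy--Schwarz,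
\[
\int_{\Gamma\backslash\mathbb H}|f|^2d\mu\le\int_{\mathfrak B}\big(r|f|^2+2|f||\nabla f|\big)\frac{dx\,dy\,dr}{r^3}\ll\|f\|\Big(\int_{\mathfrak B}r^2|f|^2\frac{dx\,dy\,dr}{r^3}\Big)^{1/2}+\|f\|\,\|\nabla f\| .
\]
The weight $r^2$ is where cuspidality is used: for each $r$ the function $f(\cdot,r)$ is $\mathcal O$-periodic with mean zero, so Poincaré's inequality on $\mathbb C/\mathcal O$ gives
\[
\int_{\mathfrak B}r^2|f|^2\frac{dx\,dy\,dr}{r^3}\ll\int_{z\in\mathbb C/\mathcal O,\ r\ge\sqrt3/2}r^2\big(|f_x|^2+|f_y|^2\big)\frac{dx\,dy\,dr}{r^3}\ll\|\nabla f\|^2 .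
\]
Finally $\|\nabla f\|^2=\sum|b_j|^2\lambda_j\le(1+4T^2)\|f\|^2$, and \eqref{eq:trace} follows.

\emph{Duality.} Take $b_j=\overline{\int H\phi_j\,d\mu}$. Then
\[
\sum_{|t_j|\le T}|b_j|^2=\int_{\Gamma\backslash\mathbb H}Hf\,d\mu\le\|H\|_2\,\|f\|_{L^2(\Gamma\backslash\mathbb H)}\ll\|H\|_2\,T^{1/2}\Big(\sum_{|t_j|\le T}|b_j|^2\Big)^{1/2},
\]
which is the first assertion.

For the second, $\mathcal D_j(H)=\int(H-\bar H)\phi_j\,d\mu$ with $\bar H=\mu(\Gamma\backslash\mathbb H)^{-1}\int H\,d\mu$, and $C(\phi_j)^{2a}\asymp_aT^{8a}$ for $T<t_j\le2T$. By the first assertion applied to $H-\bar H$ (with $2T$ in place of $T$), the sum of $C(\phi_j)^{2a}|\mathcal D_j(H)|^2$ over these $j$ is $\ll_{H,a}T^{1+8a}$, and Chebyshev's inequality finishes the proof.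
\end{proof}

\begin{thebibliography}{9}
\bibitem{D} H. Donnelly, \emph{On the cuspidal spectrum for finite volume symmetric spaces}, J. Differential Geom. 17 (1982).
\bibitem{EGM} Elstrodt, Grunewald, Mennicke, \emph{Groups Acting on Hyperbolic Space}, Chapters 6 and 8.
\bibitem{HT} Peter Humphries and Jesse Thorner, \emph{New variants of arithmetic quantum ergodicity}, arXiv:2403.14591 (2024).
\end{thebibliography}

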